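# Finitely presented subgroups of products of free groups have polynomially bounded Dehn functions

## 1. The guess "polynomial" on one, two and three free factors

Let $G$ be given by a finite presentation. Its **Dehn function** $\delta_G(N)$ is the maximal number of conjugates of relators (or their inverses) needed to show that a word of length at most $N$ in the generators which represents the identity of $G$ is indeed trivial in $G$. Write $f\preceq g$ if $f(N)\le Cg(CN+C)+CN+C$ for some constant $C$, and $f\simeq g$ if $f\preceq g\preceq f$. Up to $\simeq$ the Dehn function does not depend on the finite presentation, and it does not change on passing to a subgroup of finite index; both are textbook facts.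

Let $K$ be a finitely presented subgroup of a direct product $F_{m_1}\times\dots\times F_{m_n}$ of finitely generated free groups. How large can $\delta_K$ be? The first guess is "at most polynomial": we shall see at once that the full product has a quadratic bound, and subgroups of free groups are free. Bridson conjectured that this guess is right. The question is taken from Dario Ascari, Federica Bertolotti, Giovanni Italiano, Claudio Llosa Isenrich and Matteo Migliorini, "Dehn functions of subgroups of products of free groups. Part I: Uniform upper bounds", arXiv:2406.19860 (2024). The guess is correct: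

**Theorem A.** Let $K$ be a finitely presented subgroup of a direct product of finitely many finitely generated free groups. Then there is $d$ (depending on $K$) with $\delta_K(N)\preceq N^d$.

*Notation.* For $K\le\Gamma_1\times\dots\times\Gamma_n$ let $p_i$ be the projection to $\Gamma_i$, let $J_i=K\cap\ker p_i$ (elements of $K$ with trivial $i$-th coordinate), and let $L_i=K\cap\Gamma_i$, where $\Gamma_i$ is the $i$-th factor (elements of $K$ whose only nontrivial coordinate is the $i$-th). Then $L_j\le J_i$ for $j\ne i$, and $[J_i,L_i]=1$. If $p_i(K)=\Gamma_i$, then $L_i$ is normal in $\Gamma_i$: for $y=p_i(k)$, $\ell\in L_i$ we have $y\ell y^{-1}=k\ell k^{-1}\in K\cap\Gamma_i$.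

**One factor.** $K$ is finitely generated free; with a basis as generators there are no relators, and $\delta_K=0$.

**Full products.** Present $F_{m_1}\times\dots\times F_{m_n}$ by bases and commutators of basis elements of different factors. A word of length $N$ is sorted by factor with at most $N(N-1)/2$ swaps of adjacent letters, each costing one relator. If the word represents $1$, each sorted block is freely trivial. So $\delta(N)\le N^2/2$.

**Two factors.** Finite presentability is a real hypothesis here. Let $\varphi:F_2\to\mathbb Z$ send both basis elements to $1$, and put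
$$E_n=\{(u_1,\dots,u_n)\in F_2^n:\ \varphi(u_1)+\dots+\varphi(u_n)=0\}.$$
$E_2$ is finitely generated. Let $a,b$ and $c,d$ be the two bases, and let $T=\langle ac^{-1},bc^{-1},ad^{-1}\rangle\le E_2$. Then $T$ projects onto both factors, and it contains $(ac^{-1})(ad^{-1})^{-1}=c^{-1}d$. Since $T$ projects onto $\langle c,d\rangle$, it contains all conjugates of $c^{-1}d$ there, hence all of $L_2=\ker\varphi$, the normal closure of $c^{-1}d$. If $(u,v)\in E_2$, some $(u,v')$ lies in $T$, and $v'^{-1}v\in\ker\varphi=L_2\le T$. So $T=E_2$.

Now look at finitely presented $K\le F_1\times F_2$, where $F_1,F_2$ are free and $p_i(K)=F_i$. If some $L_i=1$, then $K$ embeds in the other factor and is free. Otherwise we use a fact proved in Section 2 (Lemma 2.1): $p_j(J_i)$ has finite index in $F_j$ for $i\ne j$. For two factors $J_2=L_1$ and $J_1=L_2$. So $L_1\times L_2\le K\le F_1\times F_2$ are all of finite index in one another, and $\delta_K\preceq N^2$. The same fact shows that $E_2$ is not finitely presented, because there $p_1(J_2)=L_1=\ker\varphi$ has infinite index in $F_2$.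

**Three factors.** For $E_3$ we have $J_1\cong E_2$, and $p_2(J_1)=F_2$ is everything, so the obstruction that killed $E_2$ is absent. But $L_i=\ker\varphi$ has infinite index in $F_2$, and $E_3/(L_1\times L_2\times L_3)\cong\{q\in\mathbb Z^3:q_1+q_2+q_3=0\}\cong\mathbb Z^2$, so the two-factor argument no longer applies. We keep $E_3$ as a test case.

## 2. Finite presentability gives large projections and nilpotent quotients

**Lemma 2.1.** Let $K\le F_1\times\dots\times F_n$ be finitely presented, $F_i$ finitely generated free, $p_i(K)=F_i$ and $L_i\ne1$ for all $i$. Then $p_j(J_i)$ has finite index in $F_j$ for all $i\ne j$.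

*Proof.* Say $i=1$.

**Step 1: split a finite index subgroup of $K$.** Choose $1\ne a_0\in L_1$. By M. Hall's theorem some finite index subgroup of $F_1$ has the form $F_1'=\langle a_0\rangle*F''$. Let $K'=K\cap p_1^{-1}(F_1')$. It has finite index in $K$, so it is finitely presented. Let $a=(a_0,1,\dots,1)\in K'$ and $K''=K\cap p_1^{-1}(F'')$. Then $K'$ acts through $p_1$ on the Bass–Serre tree of $\langle a_0\rangle*F''$. As $p_1(K')=F_1'$, the quotient is one edge. The edge group is $J_1$; the vertex groups are $K''$ and $K\cap p_1^{-1}(\langle a_0\rangle)=J_1\times\langle a\rangle$ (recall that $a\in L_1$ commutes with $J_1$). So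
$$K'=K''*_{J_1}(J_1\times\langle a\rangle)=\langle K'',a\mid [a,c]=1,\ c\in J_1\rangle .$$

**Step 2: $J_1$ is finitely generated.** The assignment $a\mapsto1$, identity on $K''$, respects the relations, so $K''$ is a retract of $K'$ and is finitely generated. Over a finite generating set of $K''$ together with $a$, the group $K'$ is presented by the relations of $K''$ and all $[a,c]$, $c\in J_1$. As $K'$ is finitely presented, finitely many of these relations suffice. So there is a finite $C_0\subset J_1$ with $K'=\langle K'',a\mid[a,c]=1,\ c\in C_0\rangle$, the HNN extension of $K''$ whose stable letter $a$ centralizes $\langle C_0\rangle$. If some $c\in J_1$ were outside $\langle C_0\rangle$, Britton's lemma would give $aca^{-1}c^{-1}\ne1$, a contradiction. So $J_1=\langle C_0\rangle$.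

**Step 3: project.** For $j\ne1$, $p_j(J_1)$ is a finitely generated normal subgroup of $F_j=p_j(K)$. It is nontrivial since it contains $L_j$. A nontrivial finitely generated normal subgroup of a free group of finite rank has finite index. ∎

**Definition (standard position).** $K\le\Gamma_1\times\dots\times\Gamma_n$ is in *standard position* if

* (S1) each $\Gamma_i$ is a finitely generated free group and $p_i(K)=\Gamma_i$;
* (S2) $p_j(J_i)$ has finite index in $\Gamma_j$ for $i\ne j$;
* (S3) $Q_i:=\Gamma_i/L_i$ is torsion-free nilpotent.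

*Example.* $E_3$ is in standard position: $p_i(E_3)=F_2$, $p_j(J_i)=F_2$, and $Q_i=F_2/\ker\varphi\cong\mathbb Z$.

**Lemma 2.2.** Let $K\le\Gamma_1\times\dots\times\Gamma_n$, $n\ge1$, satisfy (S1) and (S2). Then some finite index subgroup $K^0\le K$ is in standard position in $\prod\Gamma_i^0$, where $\Gamma_i^0=p_i(K^0)$.

*Proof.* If $n=1$, then $K=L_1=\Gamma_1$, $Q_1=1$, and $K^0=K$ works. Let $n\ge2$.

**Step 1: nilpotency from commutators with disjoint supports.** Put $\Phi_i=\bigcap_{j\ne i}p_i(J_j)$, of finite index in $\Gamma_i$. Given $x_j\in\Phi_i$ for $j\ne i$, choose $k_j\in J_j$ with $p_i(k_j)=x_j$. Consider an iterated commutator in which all $n-1$ elements $k_j$ occur, in any order. For $m\ne i$ its $m$-th coordinate is an iterated commutator with one entry (from $k_m$) trivial, so it is trivial. Hence the iterated commutator lies in $L_i$, and its $i$-th coordinate is the iterated commutator of the $x_j$. Therefore $\gamma_{n-1}(\Phi_i)\subset L_i$, and $\Phi_i/(\Phi_i\cap L_i)$ is finitely generated nilpotent. (For $n=2$ this says $\Phi_i\subset L_i$.)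

**Step 2: remove torsion.** A finitely generated nilpotent group has a torsion-free subgroup of finite index. So there is $\Phi_i'\le\Phi_i$ of finite index, containing $\Phi_i\cap L_i$, with $\Phi_i'/(\Phi_i\cap L_i)$ torsion-free. Let $K^0=K\cap\prod\Phi_i'$, of finite index in $K$.

**Step 3: check (S1)–(S3).** $\Gamma_i^0=p_i(K^0)\le\Phi_i'$ has finite index in $\Gamma_i$, so it is finitely generated free. An element of $L_i\cap\Phi_i'$ lies in $K$ and in $\prod\Phi_j'$, so $K^0\cap\Gamma_i^0=L_i\cap\Phi_i'=L_i\cap\Phi_i$. Thus $\Gamma_i^0/(L_i\cap\Phi_i)$ embeds in $\Phi_i'/(\Phi_i\cap L_i)$, which gives (S3). Finally $J_j\cap K^0$ has finite index in $J_j$, so $p_i(J_j\cap K^0)$ has finite index in $p_i(J_j)$, hence in $\Gamma_i$ and in $\Gamma_i^0$, which gives (S2). ∎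

**Reduction of Theorem A to standard position.** Let $K\le F_1\times\dots\times F_n$ be finitely presented. If $K\cap F_i=1$ for some $i$, project this factor away (this is injective on $K$), and repeat. Replace each $F_i$ by the finitely generated free group $p_i(K)$. If no factor remains, $K=1$. Otherwise Lemmas 2.1 and 2.2 give a finite index subgroup of $K$ in standard position, and $\delta$ is invariant under passing to finite index subgroups. So it suffices to bound $\delta_K$ polynomially for $K$ in standard position.

## 3. Presentations valid at every scale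

Why should a bound be polynomial? Suppose that, with the ball of radius $s$ as generating set, the group has relations of length $\le C$ and area bounds that do not depend on $s$. Then passing from scale $2s$ to scale $s$ costs a constant factor $A_*$, and from scale $N$ down to scale $1$ we pay $A_*^{\log_2N}=N^{\log_2A_*}$. This section makes that precise.

*Conventions.* Constants called $C$ are integers $\ge2$ and may be enlarged. Bounding functions such as $\mu,A,M$ are made nondecreasing by replacing them by running maxima over integers, e.g. $\mu(\Lambda):=\max_{j\le\lceil\Lambda\rceil}\mu(j)$. This is legitimate since a bound for a larger parameter implies one for smaller parameters. $B^m$ is the set of products of at most $m$ elements of $B$.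

**Definition.** A *normed group* is a group $G$ with $|\cdot|:G\to[0,\infty)$ such that $|1|=0$, $|g^{-1}|=|g|$, $|gh|\le|g|+|h|$. Put $B(s)=B_G(s)=\{g:|g|\le s\}$. A *word over $B(s)$* is a finite sequence of letters from $B(s)$ (the element $1$ is allowed as a letter); $\ell(w)$ is its length, and $w^{-1}$ is the reversed sequence of inverse elements. A *$C$-move over $B(s)$* replaces a subword $a$ by a word $a'$ over $B(s)$ with $a=a'$ in $G$ and $\ell(a)+\ell(a')\le C$; either may be empty. Moves are reversible, and if two words are related by a move, so are their inverses.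

* **(SG)** There are $s_0>0$ and a nondecreasing $\mu$ with $B(\Lambda s)\subset B(s)^{\mu(\Lambda)}$ for all $\Lambda\ge1$, $s\ge s_0$.
* **(SP)** (SG) holds, and there are $s_0,C$ and a nondecreasing $A$ such that for $s\ge s_0$ every word over $B(s)$ of length $\le R$ representing $1$ can be transformed into $\emptyset$ by at most $A(R)$ $C$-moves over $B(s)$.

The point is that $C$ and $A$ do not depend on $s$, and $C$ does not depend on $R$.

*Example.* In $\mathbb Z$ with $s=10$ take the word $(7,5,-9,-3)$. Merging $7,5$ is not allowed, since $12>10$. Merging $5,-9$ into $-4$ is a 3-move; then $(7,-4,-3)\to(3,-3)\to(0)\to\emptyset$. Lemma 3.3 will show that some adjacent pair can always be merged.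

Word norms satisfy (SG): for $s\ge1$ cut a geodesic word of length $\le\Lambda s$ into at most $2\Lambda+1$ pieces of length $\le\lfloor s\rfloor$ (note $s/\lfloor s\rfloor\le2$).

**Lemma 3.1 (change of scale).** Assume (SG), and that for some $\Lambda\ge1,C,A,s_0$ and all $s\ge s_0$, each word over $B(s)$ of length $\le R$ representing $1$ reduces to $\emptyset$ by at most $A(R)$ $C$-moves over $B(\Lambda s)$. Then (SP) holds.

*Proof.* In all words of the reduction replace each letter of $B(\Lambda s)\setminus B(s)$ by a word of length $\le\mu(\Lambda)$ over $B(s)$ representing it, chosen once for each element. The initial word is unchanged, and $C$-moves become $C\mu(\Lambda)$-moves over $B(s)$. ∎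

**Lemma 3.2.** If $G$ satisfies (SP) and all balls are finite, then $G$ is finitely presented with polynomially bounded Dehn function.

*Proof.* Let $s_0$ serve for (SG) and (SP). Put $\mu=\mu(2)$, $C_*=\max(C,\mu+2,3)$, $B_k=B(2^ks_0)$.

**Step 1: translate words over $B_k$ into words over $B_0$.** For $b\in B_{k+1}$ choose a word $\theta_k(b)$ over $B_k$ of length $\le\mu$ representing $b$, with $\theta_k(1)=\emptyset$. Extend $\theta_k$ to words by concatenation and put $\theta^{(k)}=\theta_0\circ\dots\circ\theta_{k-1}$, a monoid homomorphism from words over $B_k$ to words over $B_0$.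

**Step 2: one doubling of scale costs a constant factor.** Let $a_k$ be the maximum, over all pairs of words $a,a'$ over $B_k$ equal in $G$ with $\ell(a)+\ell(a')\le C_*$, of the minimal number of $C_*$-moves over $B_0$ from $\theta^{(k)}(a)$ to $\theta^{(k)}(a')$. Clearly $a_0\le1$. Let $a,a'$ be such a pair over $B_{k+1}$. Insert $\theta_k(a')^{-1}\theta_k(a')$ after $\theta_k(a)$ by at most $\mu C_*$ insertions of pairs of mutually inverse letters over $B_k$. The word $\theta_k(a)\theta_k(a')^{-1}$ has length $\le\mu C_*$ and represents $1$; reduce it to $\emptyset$ by at most $A(\mu C_*)$ $C$-moves over $B_k$. This leads from $\theta_k(a)$ to $\theta_k(a')$. Apply $\theta^{(k)}$ to all the words; since $\theta^{(k)}\circ\theta_k=\theta^{(k+1)}$ and each move over $B_k$ now costs at most $a_k$ moves over $B_0$,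
$$a_{k+1}\le A_*a_k,\qquad A_*=\max(3,A(\mu C_*)+\mu C_*),\qquad\text{so } a_k\le A_*^k .$$

**Step 3: fill a word by repeated doubling.** Let $w$ be a word of length $N\ge1$ over $B_0$ representing $1$. Choose $j\ge1$ with $N\le2^j\le2N$, and pad $w$ by $2^j-N\le N$ letters $1$. Let $W_i$ be the word over $B_i$ whose letters are the products of consecutive blocks of $2^i$ letters. So $W_0$ is the padded $w$, and $W_j$ is the single letter $1$. If a letter $g=g'g''$ of $W_{i+1}$ is formed from adjacent letters $g',g''$ of $W_i$, then the two-letter word $g'g''$ and $\theta_i(g)$ are words over $B_i$, equal in $G$, of total length $\le\mu+2\le C_*$. So $\theta^{(i)}(W_i)$ becomes $\theta^{(i)}(\theta_i(W_{i+1}))=\theta^{(i+1)}(W_{i+1})$ by at most $2^{j-i-1}a_i$ $C_*$-moves over $B_0$. Since $\theta^{(j)}(1)=\emptyset$, $w$ reduces to $\emptyset$ by at most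
$$N+\sum_{i<j}2^{j-i-1}A_*^i=N+\frac{A_*^j-2^j}{A_*-2}\le N+A_*^j\le N+(2N)^{\log_2A_*}$$
$C_*$-moves over the finite set $B_0$.

**Step 4: read off a presentation.** By (SG), $B_0$ generates $G=\bigcup_kB_k$. Take generators $x_b$ ($b\in B_0$), write $x_{b_1\cdots b_p}=x_{b_1}\cdots x_{b_p}$ for words, and take the finitely many relators $x_ax_{a'}^{-1}$ for words $a,a'$ over $B_0$ with $a=a'$ in $G$ and $\ell(a)+\ell(a')\le C_*$. In a word of length $N$ in the $x_b^{\pm1}$ representing $1$, replace each $x_b^{-1}$ by $x_{b^{-1}}$, using one relator $x_bx_{b^{-1}}$ each. After that each $C_*$-move costs one conjugate of a relator or its inverse. So this is a presentation of $G$, with Dehn function $\le2N+(2N)^{\log_2A_*}$. ∎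

**Lemma 3.3.** A finitely generated free group with the word norm of a basis satisfies (SP), with $C=3$.

*Proof.* Let $y_1\cdots y_r=1$, $r\ge2$, $|y_i|\le s$, and $z_i=y_1\cdots y_i$. Choose $0<j<r$ maximizing $|z_j|$. Then $|z_{j\pm1}|\le|z_j|$, since $z_0=z_r=1$. The four-point condition in the Cayley tree gives
$$d(z_0,z_j)+d(z_{j-1},z_{j+1})\le\max\{d(z_0,z_{j-1})+d(z_j,z_{j+1}),\ d(z_0,z_{j+1})+d(z_j,z_{j-1})\}\le d(z_0,z_j)+s .$$
So $|y_jy_{j+1}|=d(z_{j-1},z_{j+1})\le s$, and we may merge the two letters by a 3-move. Repeat; at the end delete the letter $1$. ∎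

**Theorem 3.4.** If $K$ is in standard position, then $K$ with the norm $|k|=\max_i|k_i|_{\Gamma_i}$ ($|\cdot|_{\Gamma_i}$ the word norm of a basis) satisfies (SP). Hence (Lemma 3.2; balls are finite) $K$ is finitely presented with polynomially bounded Dehn function.

By Section 2, Theorem 3.4 implies Theorem A. The rest of the notes proves Theorem 3.4.

## 4. Two extensions with commuting kernels

**The chain $K_m$.** From now on $K$ is in standard position. $Q_i=\Gamma_i/L_i$ carries the quotient norm $|q|=\min\{|y|:y\mapsto q\}$, which is a word norm. For $0\le m\le n$ let $K_m$ be the image of $K$ in $\Gamma_1\times\dots\times\Gamma_m\times Q_{m+1}\times\dots\times Q_n$, with the max-norm. So $K_n=K$, and $K_0\le\prod Q_i$ is nilpotent. The kernel of $K\to K_m$ is $\prod_{i>m}L_i$ (all of it lies in $K$, as each $L_i$ does), and $L_i\le K_m$ for $i\le m$. For $m\ge1$ let $\pi:K_m\to K_{m-1}$ be the projection. Then $\ker\pi=L_m$, and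
$$\pi(B_{K_m}(s))=B_{K_{m-1}}(s).\tag{4.1}$$
Indeed, given $x\in K_{m-1}$ with $|x|\le s$, take any lift and multiply it by an element of $L_m\le K_m$ so that its $m$-th coordinate has minimal norm in its coset; that norm is at most $s$. The other inclusion is clear.

*Example.* For $K=E_3$: $K_2=\{(u,v,-\varphi(u)-\varphi(v))\}\cong F_2\times F_2$, $K_1\cong F_2\times\mathbb Z$, $K_0\cong\mathbb Z^2$.

It is natural to climb the chain by induction on $m$. Write $L=L_m$, $\Gamma=\Gamma_m$, $p=p_m:K_m\to\Gamma$, $J=\ker p\le K_m$. There are two extensions: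
$$1\to L\to K_m\to K_{m-1}\to1,\qquad 1\to J\to K_m\to\Gamma\to1 .$$

**First approach: the extension by $J$.** The quotient $\Gamma$ is free and satisfies (SP). Choose a lift $\hat y\in K_m$ of each $y\in\Gamma$, with $|\hat y|\le c|y|$. Given a word $w$ over $B(s)$ with $w=1$, write each letter as $\hat y\cdot\nu$ with $\nu\in J$, push the elements of $J$ to the right, and fill the word $y_1\cdots y_r=1$ in $\Gamma$. Each relation $a=a'$ used in $\Gamma$ lifts only up to the defect $\hat a'^{-1}\hat a\in J$ (where $\hat a$ is the word of lifts of the letters of $a$), which is again pushed to the right. (Step 3 of Section 7 carries this out.) The outcome is a word of bounded length over $J$ which represents $1$, and if $J$ satisfied (SP) we would be done. This is the exact point where the approach stops. For $K=E_3$ and $m=3$ we have $J\cong E_2$, which is finitely generated but not finitely presented. Its balls are finite, so by Lemma 3.2 it does not satisfy (SP).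

**The extension by $L$.** Here we know by induction how to fill in the quotient, and the lift of a filling has a definite shape:

**Lemma 4.1 (lifting).** Let $\pi:G\to\bar G$ be a surjective homomorphism of normed groups with kernel $L$ and $\pi(B_G(s))=B_{\bar G}(s)$ for all $s$, and let $\bar G$ satisfy (SP) with constants $C\ge2$, $s_0$. For $s\ge s_0$, each word $w$ over $B_G(s)$ of length $\le R$ with $\pi(w)=1$ can be transformed, by at most $M(R)$ $(C+2)$-moves over $B_G(Cs)$, into $\prod_{k=1}^{M}v_k\ell_kv_k^{-1}$ with $M\le M(R)$, $v_k$ words over $B_G(s)$ of length $\le M(R)$, and $\ell_k\in L\cap B_G(Cs)$. Here $M(\cdot)$ is independent of $s$.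

*Proof.* Fix for each letter $\bar b\in B_{\bar G}(s)$ a lift in $B_G(s)$. We keep the word in the form $U\Pi$, where $\Pi$ is a product of terms $v^{-1}\ell v$ with $v$ a word in chosen lifts and $\ell\in L\cap B_G(Cs)$. (These have the required form, with $v_k=v^{-1}$.)

**Step 1: the basic operation.** If a letter $\ell\in L\cap B_G(Cs)$ occurs as $u\ell v\Pi$ with $v$ consisting of chosen lifts, insert $vv^{-1}$ before $\ell$ by $\ell(v)$ 2-moves. We get $uv\,(v^{-1}\ell v)\,\Pi$, and add $v^{-1}\ell v$ to $\Pi$. Call this "moving $\ell$ to $\Pi$".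

**Step 2: replace all letters by chosen lifts.** From right to left, replace each letter $b$ of $w$ by $\tilde b\ell$, where $\tilde b$ is the chosen lift of $\pi(b)$ and $\ell=\tilde b^{-1}b\in L\cap B_G(2s)$ (a 3-move), and move $\ell$ to $\Pi$. Now $U$ consists of the chosen lifts of the letters of $\pi(w)$.

**Step 3: follow the filling downstairs.** Reduce $\pi(w)$ to $\emptyset$ by at most $A(R)$ $C$-moves over $B_{\bar G}(s)$. For a move $\bar u\bar a\bar v\to\bar u\bar a'\bar v$ let $a,a'$ be the words of chosen lifts. Replace $a$ by $a'\ell$ with $\ell=a'^{-1}a\in L\cap B_G(Cs)$, a $(C+1)$-move, and move $\ell$ to $\Pi$. At the end $U=\emptyset$. There are at most $R+A(R)$ factors, and $\ell(v)\le R+CA(R)$ throughout. ∎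

So a word $w=1$ in $K_m$ becomes $\prod_kv_k\ell_kv_k^{-1}$. We are stuck again: $L$ need not even be finitely generated (for $E_3$ it is $\ker\varphi$, a nontrivial normal subgroup of infinite index in a free group).

**The way past.** The two kernels commute: $[J,L]=1$. Replace the letters of the $v_k$ by lifts $\hat y$. We have to fill $\omega=\prod_k\hat x_k\ell_k\hat x_k^{-1}$, a product of conjugates of elements of $L$, and the defects in $J$ produced along the way commute with everything of this form. So they matter only *modulo* $J$. Formally, such products live in a crossed module, where $\prod_k\hat x_k\ell_k\hat x_k^{-1}$ is an element of a relative $\pi_2$. To show that it is trivial one need not fill a loop in $J$; one fills a 2-sphere by 3-simplices. The sphere has two halves. One is a tree-like complex with one triangle for each $\ell_k$. The other is a disc, which exists because $\prod x_k\ell_kx_k^{-1}=1$ in the free group $\Gamma$ (here $x_k$ is the value of $p$ on $v_k$) and which carries no elements of $L$. A 3-simplex $abcd$ with edges labelled $y(ab),\dots\in\Gamma$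 and $\ell_{abc}:=y(ab)y(bc)y(ac)^{-1}$ yields the identity
$$y(ab)\,\ell_{bcd}\,y(ab)^{-1}\,\ell_{abd}=\ell_{abc}\,\ell_{acd},\tag{4.2}$$
since both sides equal $y(ab)y(bc)y(cd)y(ad)^{-1}$. All $\ell_{abc}$ lie in $L$ as soon as the labels come, modulo $L$, from a map of the vertices to $\Gamma/L=Q$. And $Q$ is *nilpotent*: at every scale it can be filled in by contractible complexes of bounded size. So we need three tools: discs in $\Gamma$ at every scale (Lemma 4.2), contractible complexes in nilpotent groups at every scale (Section 5), and (SG) for $K_m$ and $J$ (Section 6).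

**Lemma 4.2 (grids).** Let $\Gamma$ satisfy (SP). There are $\rho\ge1,s_0$ such that for $s\ge s_0$ and every closed path $1=g_0,\dots,g_R=1$ in $\Gamma$ with $|g_i^{-1}g_{i+1}|\le s$ there are $r\ge R$ and $M$, bounded in terms of $R$, and $g_{i,j}\in\Gamma$ ($0\le i\le r$, $0\le j\le M$) with: $g_{i,0}=g_i$ for $i\le R$, $g_{i,0}=1$ for $i\ge R$; $g_{0,j}=g_{r,j}=g_{i,M}=1$; and $|g_{i,j}^{-1}g_{i',j'}|\le\rho s$ if $|i-i'|,|j-j'|\le1$.

*Proof.* Put $r=R+C(A(R)+1)$. An *exchange* replaces two adjacent letters $(x,y)$ by $(x',y')$ with $xy=x'y'$, all four letters in $B(Cs)$. It keeps the length of the word and changes at most one prefix product, the one between the two letters. In particular $(x,1)\leftrightarrow(1,x)$ are exchanges, so letters $1$ can be shifted through a word.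

**Step 1: from moves to exchanges.** Let $W^0,W^1,\dots,\emptyset$ be a reduction of $W^0=(g_0^{-1}g_1)\cdots(g_{R-1}^{-1}g_R)$ by at most $A(R)$ $C$-moves over $B(s)$. All $W^t$ have length $\le R+CA(R)$, so $W^t1^q$, padded to length $r$, has $q\ge C$. We transform $W^t1^q$ into $W^{t+1}1^{q'}$ by boundedly many exchanges. Let $W^t=uav$, $W^{t+1}=ua'v$, $a=x_1\cdots x_p$, $a'=x_1'\cdots x'_{p'}$, $p+p'\le C$, and let $\bar a$ be the common value of $a$ and $a'$.

1. Shift $C$ letters $1$ to the left past $v$, obtaining $ua1^Cv1^{q-C}$.
2. If $p\ge1$, compress: $(x_1,x_2)\to(1,x_1x_2)$, $(x_1x_2,x_3)\to(1,x_1x_2x_3)$, and so on. Then shift the resulting letter to the left. The block $a1^C$ becomes $(\bar a)1^{p+C-1}$. If $p=0$, the block $1^C$ already has this form with $\bar a=1$.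
3. Expand, which is possible since $p'\le C\le p+C$. If $p'\ge1$: $(\bar a,1)\to(x_1',x_2'\cdots x'_{p'})$, $(x_2'\cdots x'_{p'},1)\to(x_2',x_3'\cdots x'_{p'})$, and so on. If $p'=0$, then $\bar a=1$ and nothing is needed. The block is now $a'1^{p+C-p'}$.
4. Shift these $p+C-p'$ letters $1$ to the right past $v$.

All letters that occur are values of words of length $\le C$ over $B(s)$, hence in $B(Cs)$.

**Step 2: read off the grid.** So $W^01^{r-R}$ becomes $1^r$ by boundedly many exchanges, say $M$. Let $g_{i,j}$ be the product of the first $i$ letters after $j$ exchanges. Horizontal differences are letters, in $B(Cs)$. Vertical differences are $1$ or of the form $x^{-1}x'$, in $B(2Cs)$. Diagonal ones are in $B(3Cs)$. Take $\rho=3C$. The boundary values are clear, as all the words represent $1$ and the last one is $1^r$. ∎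

## 5. Nilpotent groups at every scale

Let $Q$ be a finitely generated torsion-free nilpotent group and $P\le Q$ a subgroup. We recall Mal'cev's theory. $Q$ is a cocompact lattice in a simply connected nilpotent Lie group $\mathbf Q$, its real Mal'cev completion. We identify $\mathbf Q$ with its Lie algebra $\mathfrak q$ by $\exp$, so the product is given by the Baker–Campbell–Hausdorff (BCH) formula $x\cdot y=x+y+\tfrac12[x,y]+\cdots$, a finite sum. $P$ is a cocompact lattice in a closed connected subgroup $\mathbf P$ with Lie algebra $\mathfrak p$. Let $\mathfrak q=\mathfrak q^1\supset\mathfrak q^2\supset\dots\supset\mathfrak q^{l+1}=0$ be the lower central series; $[\mathfrak q^i,\mathfrak q^j]\subset\mathfrak q^{i+j}$.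

**Dilations adapted to $\mathfrak p$.** Choose a complement $W_i$ of $\mathfrak p\cap\mathfrak q^{i+1}$ in $\mathfrak p\cap\mathfrak q^i$. Since $W_i\cap\mathfrak q^{i+1}=0$, there is $V_i\supset W_i$ with $\mathfrak q^i=V_i\oplus\mathfrak q^{i+1}$. If $x\in\mathfrak p\cap V_i$, write $x=w+y$ with $w\in W_i$, $y\in\mathfrak p\cap\mathfrak q^{i+1}$; then $y=x-w\in V_i\cap\mathfrak q^{i+1}=0$. So $\mathfrak p\cap V_i=W_i$ and $\mathfrak p=\bigoplus(\mathfrak p\cap V_i)$. Let $\mathrm{pr}_i$ be the projection to $V_i$ along the other $V_j$, let $\delta_\lambda=\lambda^i$ on $V_i$, and put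
$$\|x\|_{\mathrm h}=\max_i\|\mathrm{pr}_ix\|^{1/i},\qquad U_r=\{x:\|x\|_{\mathrm h}\le r\}.$$
$U_r$ is compact, a neighborhood of $0$ for $r>0$, $\delta_\lambda U_r=U_{\lambda r}$, $-U_r=U_r$, and $\lambda U_r\subset U_r$ for scalars $\lambda\in[0,1]$. The $\delta_\lambda$ preserve $\mathfrak p$.

**Rescaled products.** For $t\in(0,1]$ put $x*_ty=\delta_t(\delta_{1/t}x\cdot\delta_{1/t}y)$, the BCH product for the bracket $[x,y]_t=\delta_t[\delta_{1/t}x,\delta_{1/t}y]$. For $x\in V_i,y\in V_j$ we have $[x,y]\in\mathfrak q^{i+j}=\bigoplus_{k\ge i+j}V_k$, so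
$$[x,y]_t=\sum_{k\ge i+j}t^{\,k-i-j}\,\mathrm{pr}_k[x,y].\tag{5.1}$$
No negative powers of $t$ occur. So $x*_ty$ is polynomial in $(t,x,y)$ and extends continuously to $t\in[0,1]$. All $*_t$ are group laws with identity $0$ and inverse $-x$ (for $t=0$ by passing to the limit), and they preserve $\mathfrak p$. By compactness there is $m(a,b)$ with $U_a*_tU_b\subset U_{m(a,b)}$ for all $t\in[0,1]$.

*Example.* Let $\mathfrak q$ have basis $X,Y,Z,W$ with $[X,Y]=Z+W$, $[X,Z]=W$ and all other brackets of basis elements zero. With $V_1=\langle X,Y\rangle$, $V_2=\langle Z\rangle$, $V_3=\langle W\rangle$ we get $[X,Y]_t=Z+tW$, $[X,Z]_t=W$. The product really depends on $t$, and $t=0$ gives a graded limit.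

**Lemma 5.1** (Guivarc'h). For a word norm on $Q$ there is $C$ with $C^{-1}\|q\|_{\mathrm h}\le|q|\le C\|q\|_{\mathrm h}$ for all $q\in Q$.

*Example.* In the integral Heisenberg group with $z=[x,y]$ central, $z^{k^2}=[x^k,y^k]$ has word norm at most $4k$, and $\|z^{k^2}\|_{\mathrm h}$ is $k$ times a constant.

*Proof.* Let $\Omega\subset\mathbf Q$ be a compact symmetric neighborhood of the identity, and $\varrho$ its word norm. By Švarc–Milnor, $\varrho(q)\le C|q|$ and $|q|\le C\varrho(q)+C$ on $Q$. So we compare $\varrho$ with $\|\cdot\|_{\mathrm h}$.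

**Step 1 (upper bound for $\|\cdot\|_{\mathrm h}$): a product of $k\ge1$ elements of $\Omega$ has $\|\cdot\|_{\mathrm h}\le Ck$.** Put $t=1/k$ and apply $\delta_t$. Now we multiply, under $*_t$, $k$ elements $g=\delta_t\omega$ with $\omega\in\Omega$, so $\|g\|\le c_0t$. By BCH,
$$\mathrm{pr}_i(x*_tg)=\mathrm{pr}_ix+\mathrm{pr}_ig+H_i(t;x,g)$$
with $H_i$ polynomial. By (5.1) an iterated bracket $[\,,]_t$ with $e\ge2$ entries in $V_{i_1},\dots,V_{i_e}$ has components only in degrees $\ge i_1+\dots+i_e$. So $H_i$ depends only on the components of $x,g$ of degree $<i$. Also $H_i(t;x,0)=0$, since $x*_t0=x$. We show by induction on $i$ that the degree $i$ components of all partial products are bounded independently of $k$. If this holds in degrees $<i$, then $H_i(t;x,g)=O(\|g\|)=O(t)$ along the way. So each step changes $\mathrm{pr}_i$ by $O(t)$, and $k=1/t$ steps change it by $O(1)$. Hence the rescaled product has bounded $\|\cdot\|_{\mathrm h}$; undo $\delta_t$.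

**Step 2 (upper bound for $\varrho$): if $\|x\|_{\mathrm h}\le s$, $s\ge1$, then $\varrho(x)\le Cs$.** Induct on the class $l$. For $l\le1$, $\mathbf Q$ is a vector space and the claim is clear. In general $V_l=\mathfrak q^l$ is central. Induction applied to $\mathfrak q/\mathfrak q^l$, with the images of $V_i$ ($i<l$) and of $\Omega$, gives $x=wz=w+z$ with $w$ a product of $O(s)$ elements of $\Omega$ and $z\in V_l$. By Step 1, $\|\mathrm{pr}_lw\|=O(s^l)$, so $\|z\|=O(s^l)$. Next, $V_l$ has a basis of $l$-fold brackets $[v_1,[\dots,v_l]]$ with $v_i\in V_1$, because $\mathfrak q=V_1+\mathfrak q^2$ and an $l$-fold bracket with an entry in $\mathfrak q^2$ vanishes.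

The logarithm of the $j$-fold group commutator of $u_1,\dots,u_j$ is congruent to $[u_1,[\dots,u_j]]$ modulo $\mathfrak q^{j+1}$. This is clear for $j=1$. For the induction, the commutator of $u_1$ with an element $b$, $b\equiv[u_2,[\dots,u_j]]$ mod $\mathfrak q^{j}$, is $[u_1,b]$ plus brackets with at least three entries, among them at least one $b\in\mathfrak q^{j-1}$, so lying in $\mathfrak q^{j+1}$. For $j=l$ we get equality.

Hence $\lambda[v_1,[\dots,v_l]]$ with $|\lambda|=O(s^l)$ is the iterated commutator of $sv_1,\dots,sv_{l-1},\lambda s^{1-l}v_l$. Each of these is $O(s)$ times a fixed vector, so it is a product of $O(s)$ elements of $\Omega$. So $\lambda[v_1,[\dots,v_l]]$ has $\varrho=O(s)$. As $V_l$ is central, $z$ is a product of $\dim V_l$ such elements.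

**Step 3: combine.** By Step 1, $\|q\|_{\mathrm h}\le C\varrho(q)\le C'|q|$ for $q\ne1$. By Step 2, $|q|\le C\max(\|q\|_{\mathrm h},1)+C$. On $Q\setminus\{1\}$ the function $\|\cdot\|_{\mathrm h}$ is bounded below by a positive constant, as $Q\cap U_1$ is finite, so the right side is at most a constant times $\|q\|_{\mathrm h}$. ∎

**Definition.** An *admissible norm* on $Q$ is a norm bilipschitz to a word norm; for example, on a finite product of such groups, the maximum of word norms of the factors. Lemma 5.1 holds for it. $P$ carries the restricted norm, with balls $B_P(s)$.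

The next lemma says: at every scale $s$, a bounded configuration in $P$ with steps $\le s$ extends over a contractible complex of size independent of $s$, with steps $\le\kappa s$, where $\kappa$ does not even depend on the configuration. In a simplicial complex, the *carrier* of a point is the smallest simplex containing it.

**Lemma 5.2.** Fix $Q$ with an admissible norm, and $P$. There are $\kappa\ge1,s_0\ge1$ such that for every nonempty finite simplicial complex $S$ of dimension $\le2$ with totally ordered vertices and every $R\ge1$ there are a finite contractible simplicial complex $V=V(S,R)$ of dimension $\le3$, a subcomplex $S''\subset V$ that is (isomorphic to) a subdivision of $S$, and a simplicial map $h:S''\to S$ sending each vertex to a vertex of its carrier in $S$, with the following property. If $s\ge s_0$ and $f:S^0\to P$ satisfies $|f(a)^{-1}f(b)|\le Rs$ for all $a,b$ and $\le s$ for adjacent $a,b$, then there is $\tilde f:V^0\to P$ with $\tilde f=f\circ h$ on $S''^0$ and $|\tilde f(a)^{-1}\tilde f(b)|\le\kappa s$ for adjacent $a,b$ in $V$.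

*Proof.* Left translation does not change differences, so we may assume $f(v)=1$ for some $v$. Let $C$ be as in Lemma 5.1, $t=1/s$, and $g_v=\delta_tf(v)\in\mathfrak p\cap U_{CR}$. Then $\delta_t(f(a)^{-1}f(b))=g_a^{-1}*_tg_b$, where $g^{-1}=-g$ for every $*_t$. So $g_a^{-1}*_tg_b\in U_C$ for adjacent $a,b$.

**Step 1: extend $g$ over $|S|$ with control independent of $S$ and $R$.** Define $g:|S|\to\mathfrak p$ by $g(v)=g_v$ and, on $[v_0<\dots<v_p]$ inductively,
$$g\big((1-\lambda)v_0+\lambda y\big)=g_{v_0}*_t\big(\lambda\,(g_{v_0}^{-1}*_tg(y))\big),\qquad y\in[v_1,\dots,v_p],\ \lambda\in[0,1].$$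
This is consistent on faces: those containing $v_0$ have the same formula, and for $\lambda=1$ it gives $g(y)$. For $\lambda=0$ it gives $g_{v_0}$ whatever $y$ is. It is continuous jointly in the point and in $(t,(g_v))$. Moreover
$$g_{v_0}^{-1}*_tg([v_0,\dots,v_p])\subset U_{c_1}\tag{5.2}$$
with $c_1$ independent of $S,R,t$. Indeed the left side consists of the elements $\lambda\big((g_{v_0}^{-1}*_tg_{v_1})*_t(g_{v_1}^{-1}*_tg(y))\big)$, and we induct on $p\le2$, using $\lambda U_r\subset U_r$. Extend $g$ to the cone $CS$ by $g(\lambda,y)=\lambda g(y)$, with apex at $\lambda=0$ and base at $\lambda=1$.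

**Step 2: subdivide until neighbors are close.** The parameters $(t,(g_v))$ with $t\in[0,1]$, $g_v\in\mathfrak p\cap U_{CR}$ and $g_a^{-1}*_tg_b\in U_C$ for adjacent $a,b$ form a compact set. The function $(t,(g_v),a,b)\mapsto g(a)^{-1}*_tg(b)$, $a,b\in|CS|$, is continuous and vanishes for $a=b$. By uniform continuity there is an iterated barycentric subdivision $V_1=\mathrm{sd}^kCS$, with $k$ depending only on $S,R$, such that $g(a)^{-1}*_tg(b)\in U_1$ for all edges $ab$ of $V_1$. Including $t=0$ made the parameter space compact; this is why $k$ does not depend on $s$.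

**Step 3: move the values into $P$.** Let $D\subset\mathfrak p$ be compact with $\mathbf P=P\cdot D$, and choose $s_0\ge1$, depending only on $D$, with $\delta_tD\subset U_1$ for $s\ge s_0$. For $v\in V_1^0$ write $\delta_{1/t}g(v)=f_1(v)\cdot d$ with $f_1(v)\in P$, $d\in D$. So $\delta_tf_1(v)=g(v)*_td_v^{-1}$ with $d_v=\delta_td\in U_1$. For edges $ab$ of $V_1$,
$$\delta_t(f_1(a)^{-1}f_1(b))=d_a*_t(g(a)^{-1}*_tg(b))*_td_b^{-1}\in U_1*_tU_1*_tU_1 .$$

**Step 4: compare $f_1$ with $f\circ h$.** Let $S''=\mathrm{sd}^kS\subset V_1$, and for $v\in S''^0$ let $h(v)$ be a vertex of the carrier of $v$ in $S$. The vertices of a simplex of $S''$ have carriers that are faces of one simplex of $S$, so $h$ is simplicial. If $v_0$ is the least vertex of the carrier of $v$, then by (5.2)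
$$\delta_t(f(h(v))^{-1}f_1(v))=(g_{h(v)}^{-1}*_tg_{v_0})*_t(g_{v_0}^{-1}*_tg(v))*_td_v^{-1}\in U_C*_tU_{c_1}*_tU_1 .$$

**Step 5: attach a collar, so that the boundary values are exactly $f\circ h$.** Let $V=V_1\cup(S''\times[0,1])$, with $S''\times1$ identified with $S''\subset V_1$. Triangulate the prism, using a total order on $S''^0$, by the simplices with vertices $(v_0,0),\dots,(v_i,0),(v_i,1),\dots,(v_p,1)$, where $[v_0<\dots<v_p]$ is a simplex of $S''$, and their faces. Let $S''\times0$ be the subcomplex called $S''$ in the statement. Put $\tilde f=f\circ h$ on $S''\times0$ and $\tilde f=f_1$ on $V_1$. Edges in $S''\times0$ have differences of norm $\le s$, because $h(v),h(w)$ are equal or adjacent. For the other prism edges, from $(v,0)$ to $(w,1)$, the vertices $v,w$ are equal or adjacent in $S''$, and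
$$f(h(v))^{-1}f_1(w)=\big(f(h(v))^{-1}f(h(w))\big)\big(f(h(w))^{-1}f_1(w)\big).$$
So all edges of $V$ have rescaled differences in some $U_{c_2}$, with $c_2$ independent of $S,R,t$. By Lemma 5.1, $|\tilde f(a)^{-1}\tilde f(b)|\le Cc_2s$; put $\kappa=\max(1,Cc_2)$. $V$ has dimension $\le3$ and deformation retracts to the cone $V_1$, so it is contractible. ∎

**Lemma 5.3.** $P$ with the restriction of an admissible norm of $Q$ satisfies (SP).

*Proof.*

**Step 1: (SG), from connectedness of $V$.** Let $g\in B_P(\Lambda s)$, $s/\kappa\ge s_0$. Apply Lemma 5.2 at scale $s/\kappa$, with $R=\Lambda\kappa$ (replaced by $\lceil\Lambda\kappa\rceil$), to $S=$ two isolated points with values $1,g$. Here $S''=S$ and $h=\mathrm{id}$. An edge path of length at most $\#V^0$ in the connected complex $V$ joins the two points, and writes $g$ as a product of boundedly many elements of $B_P(s)$.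

**Step 2: (SP), from simple connectedness of $V$.** Take a word $y_1\cdots y_r$ over $B_P(s)$ representing $1$, padded with letters $1$ so that $r\ge3$. Let $S$ be the $r$-cycle with vertices $v_0,\dots,v_{r-1}$ and $f(v_i)=y_1\cdots y_i$. Apply Lemma 5.2 with $R=r$. Let $W''$ be the word of differences of $\tilde f$ along the loop $S''$ starting at $v_0$. This edge loop is null-homotopic in the simply connected complex $V$, so it contracts by finitely many elementary edge-path moves (backtracks, and $ac\leftrightarrow abc$ for triangles $abc$), their number depending only on $r$. Thus $W''$ reduces to $\emptyset$ by boundedly many 3-moves over $B_P(\kappa s)$.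

**Step 3: return to the given word.** The vertices of $S''$ subdividing the edge $v_iv_{i+1}$ (indices mod $r$) are sent by $h$ to $v_i$ or $v_{i+1}$, and $h(v_i)=v_i$. So the part of $W''$ belonging to this edge is the word of differences of a sequence in $\{v_i,v_{i+1}\}$ from $v_i$ to $v_{i+1}$. Deleting letters $1$ and cancelling pairs $y_{i+1}y_{i+1}^{-1}$, $y_{i+1}^{-1}y_{i+1}$ reduces it to $y_{i+1}$. So the given word and $W''$ are related by boundedly many 2-moves over $B_P(s)$. Apply Lemma 3.1 with $\Lambda=\kappa$, $C=3$. ∎

## 6. Generation at every scale for $K_m$ and for the kernel $J$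

**Lemma 6.1.** Let $G\le\Gamma_1\times\dots\times\Gamma_r\times H$ (max-norm), where the $\Gamma_i$ are finitely generated with word norms, $H$ is finitely generated torsion-free nilpotent with admissible norm, $\Phi_i:=p_i(G)$ has finite index in $\Gamma_i$, $L_i\le G\cap\Gamma_i$ is normal in $\Gamma_i$, and $\Gamma_i/L_i$ is torsion-free nilpotent. Then $G$ satisfies (SG).

*Proof.*

**Step 1: reduce to elements of one $L_i$.** Let $\bar G$ be the image of $G$ in $\prod\Gamma_i/L_i\times H$ with the maximum of the quotient norms and the norm of $H$, an admissible norm. The kernel of $G\to\bar G$ is $\prod L_i$, and, by the argument for (4.1), $G\cap B(s)$ maps onto $\bar G\cap B(s)$. Let $g\in G\cap B(\Lambda s)$. By Lemma 5.3 for $P=\bar G$, the image of $g$ is a product of $m_1$ elements of $\bar G\cap B(s)$; lift these. So $g=g_1\cdots g_{m_1}\ell_1\cdots\ell_r$ with $g_j\in G\cap B(s)$, $\ell_i\in L_i$, $|\ell_i|\le\Lambda's$, where $m_1$ and $\Lambda'=\Lambda+m_1$ depend only on $\Lambda$. It remains to treat $\ell\in L_i\subset\Phi_i$ with $|\ell|\le\Lambda's$.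

**Step 2: fix constants.** Fix a word norm on $\Phi_i$. It is bilipschitz to $|\cdot|_{\Gamma_i}$ on $\Phi_i$, say $|\cdot|_{\Gamma_i}\le c_2|\cdot|_{\Phi_i}$ and $|\cdot|_{\Phi_i}\le c_3|\cdot|_{\Gamma_i}$. The group $\Phi_i/L_i$ with the quotient norm of $|\cdot|_{\Phi_i}$, a word norm, satisfies (SP) by Lemma 5.3, with constant $C'\ge2$ say. Each $y\in\Phi_i$ has a lift $\dot y\in G$ with $p_i(\dot y)=y$, $|\dot y|\le c_1|y|_{\Phi_i}$: lift generators, then geodesic words. Fix $\delta>0$ with $c_1\delta\le1$ and $c_2C'\delta\le1$.

**Step 3: write $\ell$ as conjugates of small elements of $L_i$, and replace the conjugators by lifts.** For $s$ large, independently of $\Lambda$, the element $\ell$, having $|\ell|_{\Phi_i}\le c_3\Lambda's$, is a product of boundedly many elements of $\Phi_i$-norm $\le\delta s$. By Lemma 4.1 for $\Phi_i\to\Phi_i/L_i$ at scale $\delta s$, $\ell=\prod v_k\lambda_kv_k^{-1}$ with boundedly many factors, $v_k$ products of boundedly many elements of $\Phi_i$-norm $\le\delta s$, and $\lambda_k\in L_i$, $|\lambda_k|_{\Phi_i}\le C'\delta s$. So $|\lambda_k|_{\Gamma_i}\le s$,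 i.e. $\lambda_k\in G\cap B(s)$. As $\lambda_k$ has only its $i$-th coordinate nontrivial, $v_k\lambda_kv_k^{-1}=\dot v_k\lambda_k\dot v_k^{-1}$, where $\dot v_k$ is the product of the lifts of the factors of $v_k$. These are boundedly many elements of $G\cap B(c_1\delta s)\subset G\cap B(s)$. ∎

**Application.** The lemma applies to $K_m$, with $r=m$ and $H=\prod_{i>m}Q_i$. For $m\ge1$ it also applies to
$$J:=\ker(p_m:K_m\to\Gamma_m)\le\prod_{i<m}\Gamma_i\times\prod_{i>m}Q_i$$
with the restricted norm. Indeed $J$ is the image of $J_m\le K$, since $K\to K_m$ does not change the $m$-th coordinate. So $p_i(J)=p_i(J_m)$ has finite index in $\Gamma_i$ for $i<m$ by (S2), and $L_i\le J$ for $i<m$. Let $\mu$ be a common (SG)-function for $K_m$ and $J$.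

So $J$ has (SG), though in general not (SP).

## 7. From $K_{m-1}$ to $K_m$: filling a 2-sphere over the nilpotent quotient

We prove Theorem 3.4 by showing, by induction on $m$, that $K_m$ satisfies (SP). For $m=0$ this is Lemma 5.3 for $K_0\le\prod Q_i$. Let $m\ge1$ and write $\Gamma=\Gamma_m$, $L=L_m$, $Q=Q_m=\Gamma/L$, $p=p_m:K_m\to\Gamma$, $J=\ker p$, $B(s)=B_{K_m}(s)$. Elements of $L$ have only the $m$-th coordinate nontrivial, so
$$[J,L]=1,\qquad x\ell x^{-1}=p(x)\,\ell\,p(x)^{-1}\quad(x\in K_m,\ \ell\in L).\tag{7.1}$$

**Constants** (depending only on $K$). For $y\in\Gamma$ choose $\hat y\in K_m$ with $p(\hat y)=y$, $|\hat y|\le c|y|$, $\hat1=1$ ($c\ge1$ an integer; lift generators). Let $C_1\ge2$ and $C_\Gamma$ be (SP)-constants of $K_{m-1}$ and of $\Gamma$ (Lemma 3.3), let $\rho\ge1$ be from Lemma 4.2 for $\Gamma$, and $\kappa$ from Lemma 5.2 for $P=Q=Q_m$. Put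
$$\rho_1=\rho C_1,\quad\rho_2=\kappa\rho_1,\quad\Lambda=6c\rho_2,\quad C=6+C_1+C_\Gamma+\mu(3\Lambda+cC_\Gamma)\ \text{(rounded up)}.$$
Let $s$ be at least a suitable constant, independent of $R$. "Move" means $C$-move over $B(\Lambda s)$. "Bounded" means bounded by a function of $R$ independent of $s$; all words below have bounded length. $w\approx w'$ means that $w$ can be transformed to $w'$ by a bounded number of moves. A *$J$-word* is a word over $J\cap B(s)$ of bounded length.

### 7.1 Collecting the elements of $J$

**Step 1: elements of $J$ can be pushed through words.** For $x\in B(\Lambda s)$ and $q\in J\cap B(s)$ we have $xqx^{-1}\in J\cap B((2\Lambda+1)s)$. So it becomes a $J$-word of length $\le\mu(2\Lambda+1)$ by one move (total length $3+\mu(2\Lambda+1)\le C$). Inserting pairs $x^{-1}x$ between the letters of a $J$-word, and proceeding letter by letter from the inside, we get for words $g$ over $B(\Lambda s)$ and $J$-words $\nu$: $g\nu g^{-1}\approx$ a $J$-word, and $\nu g\approx g(g^{-1}\nu g)\approx g\nu'$ with $\nu'$ a $J$-word.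

**Step 2: $J$-words commute with conjugates of elements of $L$.** For a $J$-word $\nu$, a word $g$ over $B(\Lambda s)$ and $\ell\in L\cap B(\Lambda s)$: $\nu\cdot g\ell g^{-1}\approx g\ell g^{-1}\cdot\nu$. Indeed $\nu g\approx g\nu'$ by Step 1; $\nu'$ commutes with $\ell$ letter by letter (4-moves, by (7.1)); and $\nu'g^{-1}\approx g^{-1}g\nu'g^{-1}\approx g^{-1}\nu gg^{-1}\approx g^{-1}\nu$.

**Step 3: words with trivial image in $\Gamma$ become $J$-words.** Let $u$ be a word over $\mathcal A=B(s)\cup\{\hat y^{\pm1}:y\in B_\Gamma(s)\}$ with $p(u)=1$. Then $u\approx$ a $J$-word. Replace each letter $x$ by $\hat y\nu$ with $y=p(x)$, $|y|\le s$, and $\nu$ a $J$-word of length $\le\mu(2c)$ for $\hat y^{-1}x\in J\cap B(2cs)$. Push the $J$-words to the right by Step 1, obtaining $\hat y_1\cdots\hat y_r\nu$ with $y_1\cdots y_r=1$. Reduce $y_1\cdots y_r$ to $\emptyset$ by $C_\Gamma$-moves over $B_\Gamma(s)$. A move $a\to a'$ lifts to $\hat a\to\hat a'\nu''$ (hats applied letterwise), with $\nu''$ a $J$-word of length $\le\mu(cC_\Gamma)$ for $\hat a'^{-1}\hat a\in J\cap B(cC_\Gamma s)$.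 Push $\nu''$ to the right.

**Step 4: conjugators matter only through their image in $\Gamma$.** If $u,u'$ are words over $\mathcal A$ with $p(u)=p(u')$ and $\ell\in L\cap B(\Lambda s)$, then $u\ell u^{-1}\approx u'\ell u'^{-1}$. Indeed $u\approx u'(u'^{-1}u)\approx u'\nu$ with $\nu$ a $J$-word by Step 3. So $u\ell u^{-1}\approx u'\nu\ell\nu^{-1}u'^{-1}$, and $\nu\ell\nu^{-1}\approx\ell$.

**Step 5: the word to be filled.** Let $w$ be a word of length $\le R$ over $B(s)$ with $w=1$ in $K_m$. By the induction hypothesis, (4.1) and Lemma 4.1 for $\pi:K_m\to K_{m-1}$, $w\approx\prod_kv_k\ell_kv_k^{-1}$ with boundedly many factors, $v_k$ words over $B(s)$, $\ell_k\in L\cap B(C_1s)$. Let $y_{k1}\cdots y_{kr_k}$ be the word over $B_\Gamma(s)$ obtained by applying $p$ to the letters of $v_k$, let $x_k\in\Gamma$ be its value, and $\hat x_k$ the word $\hat y_{k1}\cdots\hat y_{kr_k}$. By Step 4,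
$$w\approx\omega:=\prod_k\hat x_k\,\ell_k\,\hat x_k^{-1},\qquad\prod_kx_k\ell_kx_k^{-1}=p(w)=1\ \text{ in }\Gamma.\tag{7.2}$$
It remains to show $\omega\approx\emptyset$. We may assume there is at least one factor.

### 7.2 The complexes $S$ and $V$

**Step 6: build a complex $S$ in which the triangles of the $\ell_k$ and a disc have the same boundary.**

*The part $Y$.* Let $Y$ be the simplicial complex consisting of a base vertex $*$ and, for each $k$, a stem $\gamma_k$ with vertices $*=a_{k,0},a_{k,1},\dots,a_{k,r_k}=:a_k$ and a triangle $\tau_k=\{a_k,b_k,c_k\}$ at its end; different $k$ share only $*$. Label oriented edges by elements of $\Gamma$ (reversed edges get inverse labels):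
$$y(a_{k,i-1}a_{k,i})=y_{ki},\qquad y(a_kb_k)=\ell_k,\qquad y(b_kc_k)=y(a_kc_k)=1 .$$
Let $\beta$ be the closed edge path running for $k=1,2,\dots$ along stem $k$, around $a_kb_kc_ka_k$, and back. It has vertices $z_0=*,\dots,z_{R_1}=*$. Let $g_i\in\Gamma$ be the label product of its initial segment of length $i$. Then $g_0=1$, $g_{R_1}=\prod_kx_k\ell_kx_k^{-1}=1$, and steps are in $B_\Gamma(C_1s)$.

*The disc $\mathbb D$.* Lemma 4.2 at scale $C_1s$ gives $r\ge R_1$, $M$ and $g_{i,j}$ ($0\le i\le r$, $0\le j\le M$) with neighbors differing by elements of $B_\Gamma(\rho_1s)$. Set $z_i=*$, $g_i=1$ for $R_1\le i\le r$. Let $\mathbb D$ be the triangulated disc consisting of the rectangle with vertices $d_{i,j}$ ($0\le i\le r$, $-1\le j\le M$), all unit squares triangulated by the diagonals $d_{i,j}d_{i+1,j-1}$, and the cone with apex $o$ over the boundary arc from $d_{r,-1}$ up the right side, along the top, and down the left side to $d_{0,-1}$. Positions: $d_{i,j}\mapsto g_{i,j}$ ($j\ge0$), $d_{i,-1}\mapsto g_i$, $o\mapsto1$. Note $g_{i,0}=g_i$ for all $i$, and all vertices of the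 arc have position $1$. Label edges of $\mathbb D$ by (position)$^{-1}$(position). All labels are in $B_\Gamma(\rho_1s)$, and products around triangles of $\mathbb D$ are $1$.

*Gluing.* $S$ has vertex set $Y^0\cup\{d_{i,j}:j\ge0\}\cup\{o\}$. Let $q:\mathbb D^0\to S^0$ be the map with $q(d_{i,-1})=z_i$ which is the identity on the other vertices. The simplices of $S$ are those of $Y$ and the sets $q(\sigma)$ for simplices $\sigma$ of $\mathbb D$. This family is closed under passing to nonempty subsets. So $S$ is a simplicial complex of dimension 2, $Y$ is a subcomplex, and $q:\mathbb D\to S$ is a simplicial map, possibly collapsing some simplices. $S$ is connected.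

*Labels on $S$ are well defined.* Edges of $Y$ have the labels above. An edge $d_{i,-1}d_{i+1,-1}$ of the bottom row of $\mathbb D$ maps to the edge $z_iz_{i+1}$, whose label $g_i^{-1}g_{i+1}$ is the same in $\mathbb D$ and in $Y$, or (for $i\ge R_1$) to the vertex $*$. The other edges of $S$ contain a vertex $d_{i,j}$ ($j\ge0$) or $o$ and get the label of a preimage in $\mathbb D$; we check independence of the preimage.

* An edge with no vertex in $Y$ has a unique preimage.
* The vertices $d_{i,j}$, $j\ge1$, are joined to no bottom vertex.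
* $d_{i,0}$ is joined in the bottom row only to $d_{i,-1}$ (label $1$) and, if $i<r$, to $d_{i+1,-1}$ (label $g_i^{-1}g_{i+1}$), which are mapped to $z_i,z_{i+1}$. These coincide only if $i\ge R_1$ (consecutive vertices of the edge path $\beta$ differ), and then both labels are $1$.
* $o$ is joined in the bottom row only to $d_{0,-1},d_{r,-1}$, both mapped to $*$, with label $1$.

So all labels of $S$ lie in $B_\Gamma(\rho_1s)$.

*Two kinds of triangles.* Call triangles of $S$ not in $Y$ *$\mathbb D$-triangles*. Each triangle of $\mathbb D$ contains some $d_{i,j}$ ($j\ge0$) or $o$, so its image under $q$ is a $\mathbb D$-triangle or degenerate (of dimension $<2$), never a $\tau_k$. Order $S^0$ totally so that $*<a_{k,1}<\dots<a_k<b_k<c_k$ for each $k$. For a triangle $\tau=[a<b<c]$ put $\ell_\tau=y(ab)y(bc)y(ac)^{-1}$. Then $\ell_{\tau_k}=\ell_k$, and $\ell_\tau=1$ for $\mathbb D$-triangles, since products around triangles of $\mathbb D$ are $1$. Hence $\ell_\tau\in L$ always.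

*The map $f:S^0\to Q$.* The fundamental group of the graph $Y^1$ is generated by the loops $\gamma_k(a_kb_k)(b_kc_k)(c_ka_k)\gamma_k^{-1}$, whose labels $x_k\ell_kx_k^{-1}$ lie in $L$. So for $v\in Y^0$ the label of an edge path in $Y^1$ from $*$ to $v$ is well defined mod $L$; call it $f(v)$. In particular $f(z_i)=g_i$ mod $L$. For the other vertices let $f$ be the position mod $L$. Then $f(a)^{-1}f(b)=y(ab)\bmod L$ for every edge $ab$ of $S$, so adjacent vertices have differences in $B_Q(\rho_1s)$.

For given $R$ there are only finitely many combinatorial types of $(S,Y,\mathbb D,q,\text{order})$, the orders being chosen once for each type.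

**Step 7: fill $S$ by a contractible complex over $Q$, and lift the labels to $\Gamma$.** Apply Lemma 5.2 with $P=Q$ at scale $\rho_1s$ to $S,f$, with $\#S^0$ as the constant called $R$ there (this suffices as $S$ is connected). We get $V,S'',h$, depending only on the combinatorial type, and $\tilde f:V^0\to Q$ with edge differences in $B_Q(\rho_2s)$ and $\tilde f=f\circ h$ on $S''^0$. We have $h(*)=*$, as the carrier of $*$ is $\{*\}$. Order $V^0$ totally, depending on the type only, so that for $a,b\in S''^0$, $h(a)<h(b)$ implies $a<b$. Label edges $a<b$ of $V$ as follows. If $ab$ is an edge of $S''$, then $h(a)\le h(b)$, and we put $y(ab)=y(h(a)h(b))$, or $1$ if $h(a)=h(b)$. Otherwise $y(ab)\in B_\Gamma(\rho_2s)$ is any lift of $\tilde f(a)^{-1}\tilde f(b)$. Always $y(ab)\in B_\Gamma(\rho_2s)$ and $y(ab)\bmod L=\tilde f(a)^{-1}\tilde f(b)$. So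
$$\ell_\tau:=y(ab)y(bc)y(ac)^{-1}\in L\cap B(3\rho_2s)\quad\text{for triangles }\tau=[a<b<c]\text{ of }V.$$
If $\tau$ is a triangle of $S''$, then $\ell_\tau=\ell_{h(\tau)}$ if $h(\tau)$ is a triangle, and $\ell_\tau=1$ if $h(\tau)$ is degenerate. Indeed if $h(a)=h(b)$, then $y(ab)=1$ and $y(bc)=y(ac)$; if $h(b)=h(c)$, then $y(bc)=1$ and $y(ab)=y(ac)$.

### 7.3 A formal group and its crossed module

**Step 8: a formal identity, depending only on the combinatorial type.** We now forget $s$ and the labels, and keep only the relations that we can afford later. Let $\mathcal F$ be the free group on symbols $e_{ab}$ (edges $a<b$) and $\lambda_\tau$ (triangles), for all edges and triangles of $S$ and all those of $V$ not in $S''$. For edges and triangles of $S''$ let $e_{ab}:=e_{h(a)h(b)}$, $\lambda_\tau:=\lambda_{h(\tau)}$, and $1\in\mathcal F$ in degenerate cases. For $\tau=[a<b<c]$ put $\nu_\tau=e_{ab}e_{bc}e_{ac}^{-1}\lambda_\tau^{-1}$. Let $\mathcal U$ be the quotient of $\mathcal F$ by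

* (i) $e_{ab}\lambda_{bcd}e_{ab}^{-1}\lambda_{abd}\lambda_{acd}^{-1}\lambda_{abc}^{-1}=1$ for all 3-simplices $a<b<c<d$ of $V$;
* (ii) $[\nu_\tau,g\lambda_{\tau'}g^{-1}]=1$ for all triangles $\tau,\tau'$ of $S$ and $V$ and all $g\in\mathcal F$;
* (iii) $\lambda_\tau=1$ for all $\mathbb D$-triangles $\tau$ of $S$.

Think of $e_{ab}$ as $\widehat{y(ab)}$, of $\lambda_\tau$ as $\ell_\tau\in L$, and of $\nu_\tau$ as a defect in $J$. Then (i) is (4.2), (ii) is $[J,L]=1$, and (iii) says that the disc carries no elements of $L$. For an edge path $\gamma$ in $S$ or $V$, let $e(\gamma)$ be the product of the symbols $e_{ab}^{\pm1}$ along $\gamma$ ($e_{ab}$ for $a\to b$ and $e_{ab}^{-1}$ for $b\to a$, where $a<b$).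

**Claim 7.1.** $\prod_ke(\gamma_k)\,\lambda_{\tau_k}\,e(\gamma_k)^{-1}=1$ in $\mathcal U$.

We recall what the proof needs.

**Definition (crossed module).** A *crossed module* is a homomorphism $\partial:A\to G$ with an action of $G$ on $A$ by automorphisms such that $\partial(g\cdot a)=g\,\partial(a)\,g^{-1}$ and $\partial(a)\cdot b=aba^{-1}$. It is *free* on elements $a_i\in A$ if for every crossed module $\partial':A'\to G'$, homomorphism $\alpha:G\to G'$ and elements $a_i'\in A'$ with $\partial'a_i'=\alpha(\partial a_i)$ there is a unique homomorphism $\Psi:A\to A'$ with $\partial'\Psi=\alpha\partial$, $\Psi(g\cdot a)=\alpha(g)\cdot\Psi(a)$ and $\Psi(a_i)=a_i'$.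

*Examples.* The inclusion of a normal subgroup, with conjugation. The boundary map $\pi_2(X,A,*)\to\pi_1(A,*)$ of a pair of spaces; for a triangle $\tau$ and its boundary it is an isomorphism $\pi_2(\tau,\partial\tau)\cong\pi_1(\partial\tau)\cong\mathbb Z$.

In a free crossed module the translates $g\cdot a_i$ generate $A$: they generate a $G$-invariant subgroup $A_0$, and $A_0\to G$ is a crossed module. Freeness gives $\Psi:A\to A_0$ over $\mathrm{id}_G$ with $\Psi(a_i)=a_i$, and by uniqueness the composite $A\to A_0\subset A$ is the identity.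

Let $X$ be one of the connected complexes $S,S'',V$. For a triangle $\tau=[a<b<c]$ of $X$ and an edge path $\gamma$ in $X$ from $*$ to $a$, let $\gamma\cdot\tau\in\pi_2(X^2,X^1,*)$ be the transport along $\gamma$ of the generator of $\pi_2(\tau,\partial\tau,a)\cong\pi_1(\partial\tau,a)\cong\mathbb Z$ with boundary $(ab)(bc)(ca)$. So $\partial(\gamma\cdot\tau)=[\gamma(ab)(bc)(ca)\gamma^{-1}]$. Starting at another vertex of $\tau$ or reversing the orientation gives elements of the form $(\gamma'\cdot\tau)^{\pm1}$. By Whitehead's theorem (Combinatorial homotopy II), $\pi_2(X^2,X^1,*)\to\pi_1(X^1,*)$ is the free crossed module on the elements $\gamma_\tau\cdot\tau$, one path $\gamma_\tau$ for each triangle $\tau$. In particular $\pi_2(X^2,X^1,*)$ is generated as a group by the $\gamma\cdot\tau$.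

*Proof of Claim 7.1.*

**Step 8a: a target crossed module.** Let $\mathcal L$, $\mathcal N$ be the normal closures in $\mathcal U$ of the $\lambda_\tau$, respectively the $\nu_\tau$. By (ii) each $\nu_\tau$ commutes with $\mathcal L$; as $\mathcal L$ is normal, so do the conjugates of $\nu_\tau$, and $[\mathcal N,\mathcal L]=1$. So $\mathcal U/\mathcal N$ acts on $\mathcal L$ by conjugation, and the natural map $\mathcal L\to\mathcal U/\mathcal N$ is a crossed module.

**Step 8b: the morphisms $\Psi_S$ and $\Psi_V$.** For $X=S,V$, $e$ induces $\pi_1(X^1,*)\to\mathcal U\to\mathcal U/\mathcal N$. The boundary of $\gamma\cdot\tau$ is mapped to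
$$e(\gamma)e_{ab}e_{bc}e_{ac}^{-1}e(\gamma)^{-1}=e(\gamma)\nu_\tau\lambda_\tau e(\gamma)^{-1}\equiv e(\gamma)\lambda_\tau e(\gamma)^{-1}\pmod{\mathcal N}.$$
So by freeness and equivariance there is a unique morphism of crossed modules $\Psi_X:\pi_2(X^2,X^1,*)\to\mathcal L$ over this homomorphism with
$$\Psi_X(\gamma\cdot\tau)=e(\gamma)\lambda_\tau e(\gamma)^{-1}\quad\text{for all }\gamma,\tau.$$

**Step 8c: compatibility.** Let $i:S''\to V$ be the inclusion. On $\pi_2(S'',S''^1,*)$ we have $\Psi_V\circ i_*=\Psi_S\circ h_*$. We check this on generators $\gamma\cdot\tau$. By definition of the symbols, $e(\gamma)=e(h(\gamma))$ (stationary steps are dropped). If $h(\tau)$ is a triangle, $h$ preserves the order of the vertices of $\tau$, so $h_*(\gamma\cdot\tau)=h(\gamma)\cdot h(\tau)$, and $\lambda_\tau=\lambda_{h(\tau)}$. If $h(\tau)$ is degenerate, $h$ maps $\tau$ into $S^1$, so $h_*(\gamma\cdot\tau)=1$, and $\lambda_\tau=1$.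

**Step 8d: $\Psi_V$ kills the image of $\pi_2(V^2)$.** Here the 3-simplices enter. For a 3-simplex $a<b<c<d$ of $V$ and an edge path $\gamma$ from $*$ to $a$ let
$$\theta_\gamma=\big(\gamma(ab)\cdot[bcd]\big)\big(\gamma\cdot[abd]\big)\big(\gamma\cdot[acd]\big)^{-1}\big(\gamma\cdot[abc]\big)^{-1}.$$
Its boundary is the conjugate by $\gamma$ of
$$(ab)(bc)(cd)(db)(ba)\;(ab)(bd)(da)\;(ad)(dc)(ca)\;(ac)(cb)(ba)=1,$$
so $\theta_\gamma\in\ker\partial=\pi_2(V^2,*)$, which embeds in $\pi_2(V^2,V^1,*)$ since $\pi_2(V^1)=0$. Its image in $H_2(V^2,V^1)=C_2(V)$ is $[bcd]+[abd]-[acd]-[abc]=\partial[abcd]$. As $V$ is simply connected, so is $V^2$, and by Hurewicz $\pi_2(V^2)\cong H_2(V^2)=Z_2(V)$, compatibly with the maps to $C_2(V)$. Since $H_2(V)=0$, $Z_2(V)$ is generated by the $\partial[abcd]$. So $\pi_2(V^2,*)$ is generated by elements $\theta_\gamma$. By (i),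
$$\Psi_V(\theta_\gamma)=e(\gamma)\,e_{ab}\lambda_{bcd}e_{ab}^{-1}\lambda_{abd}\lambda_{acd}^{-1}\lambda_{abc}^{-1}\,e(\gamma)^{-1}=1 .$$

**Step 8e: the two halves of the sphere.** Let $z_Y=\prod_k\gamma_k\cdot\tau_k\in\pi_2(S,S^1,*)$. Then $\partial z_Y=[\beta]$, and $\Psi_S(z_Y)=\prod_ke(\gamma_k)\lambda_{\tau_k}e(\gamma_k)^{-1}$ is the element that we want to be trivial. Since $\mathbb D$ is contractible, $\partial:\pi_2(\mathbb D,\mathbb D^1,d_{0,-1})\to\pi_1(\mathbb D^1,d_{0,-1})$ is bijective. Let $z_{\mathbb D}\in\pi_2(S,S^1,*)$ be the $q_*$-image of the element whose boundary is the loop $d_{0,-1},d_{1,-1},\dots,d_{r,-1},o,d_{0,-1}$. This loop is mapped by $q$ to $\beta$ followed by stationary steps and the backtrack $*\,o\,*$, so $\partial z_{\mathbb D}=[\beta]$. Now $\pi_2(\mathbb D,\mathbb D^1)$ is generated by transported triangles, and $q$ maps each triangle of $\mathbb D$ to a $\mathbb D$-triangle or a degenerate simplex. So $z_{\mathbb D}$ is a product of elements $(\gamma\cdot\tau)^{\pm1}$ with $\mathbb D$-triangles $\tau$, and $\Psi_S(z_{\mathbb D})=1$ by (iii).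

**Step 8f: the sphere dies in $V$.** The element $z=z_Yz_{\mathbb D}^{-1}$ has trivial boundary, so it is the image of some $\zeta\in\pi_2(|S|,*)=\pi_2(|S''|,*)$. Let $z''$ be the image of $\zeta$ in $\pi_2(S'',S''^1,*)$. The map $h:|S''|=|S|\to|S|$ is homotopic to the identity rel $*$: a point and its image lie in a common simplex of $S$, so use the linear homotopy, and $h(*)=*$. Hence $h_*\zeta=\zeta$ and $h_*z''=z$. By Steps 8c and 8d,
$$\Psi_S(z)=\Psi_S(h_*z'')=\Psi_V(i_*z'')=1,$$
because $i_*z''$ lies in the image of $\pi_2(V^2)$. So $\Psi_S(z_Y)=\Psi_S(z_{\mathbb D})=1$. ∎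

### 7.4 Substituting group elements

**Step 9: turn the formal identity into moves.** By Claim 7.1, $\prod_ke(\gamma_k)\lambda_{\tau_k}e(\gamma_k)^{-1}$ is, in the free group $\mathcal F$, a finite product of conjugates of relators (i)–(iii) and their inverses. $\mathcal F$, $\mathcal U$ and the Claim depend only on the combinatorial type. Choose one such expression for each type; for given $R$ finitely many expressions suffice. This is what makes the number of moves bounded independently of $s$.

Substitute $e_{ab}\mapsto$ the letter $\widehat{y(ab)}\in B(c\rho_2s)$ and $\lambda_\tau\mapsto$ the letter $\ell_\tau\in L\cap B(3\rho_2s)$, and inverse letters for inverse symbols. By Step 7 this is compatible with the conventions of Step 8 for $S''$: in degenerate cases the symbol is $1\in\mathcal F$ (the empty word) and the corresponding label, $\hat1$ or $\ell_\tau$, is the identity. All letters are in $B(\Lambda s)$. As $y(a_{k,i-1}a_{k,i})=y_{ki}$ and $\ell_{\tau_k}=\ell_k$, the left side becomes the word $\omega$ of (7.2). Free insertions and cancellations are 2-moves. So it suffices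 that the relators become words $\approx\emptyset$:

* (i) By (7.1), $\hat y\ell\hat y^{-1}=y\ell y^{-1}$ for $\ell\in L$, and (4.2) holds in $\Gamma$. So the relator becomes a word of length $\le6$ representing $1$, and is removed by one 6-move.
* (ii) $\nu_\tau$ becomes a word of length $\le4$ with value $\widehat{y(ab)}\,\widehat{y(bc)}\,\widehat{y(ac)}^{-1}\ell_\tau^{-1}$, which has trivial $\Gamma$-coordinate and norm $\le(3c\rho_2+3\rho_2)s\le\Lambda s$. So it becomes a $J$-word of length $\le\mu(\Lambda)$ by one move (total length $\le4+\mu(\Lambda)\le C$). By Step 2 it commutes up to $\approx$ with the image of $g\lambda_{\tau'}g^{-1}$, and the commutator is $\approx\emptyset$.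
* (iii) $\ell_\tau=1$; delete the letter $1$.

Hence $w\approx\omega\approx\emptyset$: every word of length $\le R$ over $B(s)$ representing $1$ in $K_m$ reduces to $\emptyset$ by a number of $C$-moves over $B(\Lambda s)$ bounded in terms of $R$ only. The constants $\Lambda,C$ and the lower bound for $s$ do not depend on $R$ or $s$, and (SG) holds for $K_m$ by Lemma 6.1. So Lemma 3.1 gives (SP) for $K_m$. This completes the induction. For $m=n$ we obtain (SP) for $K$, which is Theorem 3.4; with the reduction in Section 2 this proves Theorem A. $\blacksquare$
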